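# Finite coset spaces of large diameter and virtual nilpotence

## 1. A guess: long coset spaces mean polynomial growth

Let $G$ be an infinite group with a finite generating set $S$. Each subgroup $H$ of finite index gives a finite connected graph, the Schreier graph. Its vertices are the cosets $gH$, and $gH$ is joined to $sgH$ for $s\in S\cup S^{-1}$. It has $[G:H]$ vertices. It can be as long as a cycle, and since its valency is bounded it cannot be shorter than about $\log [G:H]$. We ask for which $G$ all of these graphs are long, in the sense that the diameter is at least a fixed power of the number of vertices.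

**Definition 1.** For $H\le G$ of finite index, $\operatorname{diam}_S(G/H)$ is the least $d$ such that every coset can be written $s_1\cdots s_kH$ with $k\le d$ and $s_i\in S\cup S^{-1}$. For $\alpha\in(0,1]$ we say that $G$ satisfies u.c.$(\alpha)$ if there is $\varepsilon>0$ such that
$$\operatorname{diam}_S(G/H)\ \ge\ \varepsilon\,[G:H]^{\alpha}\qquad\text{for every proper finite-index subgroup } H<G. \tag{1}$$
$G$ has the u.c. property (uniformly almost flat coset spaces) if it satisfies u.c.$(\alpha)$ for some $\alpha\in(0,1]$.

The number $d$ is the largest distance from the base vertex $H$. The largest distance between two arbitrary vertices of the Schreier graph lies between $d$ and $2d$, so using it instead would only change $\varepsilon$.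

The natural first guess is that $G$ has the u.c. property exactly when the balls of $G$ grow polynomially, that is, when $G$ is virtually nilpotent. Half of the guess is a count. If the ball $B_G(r)$ has at most $Cr^d$ elements for $r\ge1$, then the ball of radius $D=\operatorname{diam}_S(G/H)\ge1$ maps onto $G/H$, so $[G:H]\le CD^d$. The count even suggests an exponent, namely $1/d$. We test both guesses.

*Test 1: $\mathbb Z$ with $S=\{1\}$.* The proper finite-index subgroups are $n\mathbb Z$, $n\ge2$, and $\operatorname{diam}(\mathbb Z/n\mathbb Z)=\lfloor n/2\rfloor\ge n/3$. So u.c.$(1)$ holds.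

*Test 2: $\mathbb Z^2$ with the standard generators.* Here $|B(r)|=2r^2+2r+1\le5r^2$ for $r\ge 1$, hence $\operatorname{diam}\ge(\text{index}/5)^{1/2}$. For $H=(n\mathbb Z)^2$ the diameter is $2\lfloor n/2\rfloor\le n$ and the index is $n^2$. So u.c.$(\alpha)$ holds iff $\alpha\le\frac12$.

*Test 3: the integral Heisenberg group.* Write its elements as integer triples with $(a,b,c)(a',b',c')=(a+a',b+b',c+c'+ab')$, and put $x=(1,0,0)$, $y=(0,1,0)$, $z=[x,y]=(0,0,1)$. Then $z$ is central, $[x^a,y^b]=z^{ab}$ and $(a,b,c)=y^bx^az^c$. A word of length $r\ge1$ in $x^{\pm1},y^{\pm1}$ has $|a|,|b|\le r$. Right multiplication by $y^{\pm1}$ changes $c$ by $\pm a$, so $|c|\le r^2$. Thus $|B(r)|\le(2r+1)^2(2r^2+1)\le27r^4$, and u.c.$(\frac14)$ holds. Is $\frac14$ sharp? The triples divisible by $n$ form a subgroup of index $n^3$ with coset space of diameter $O(n)$, which shows only $\alpha\le\frac13$. Now take $H_n=\langle x^n,y^n\rangle=\{(na,nb,n^2c)\}$. It has index $n^4$, and it is not normal for $n\ge2$, since $[x,y^n]=z^n\notin H_n$. Every coset of $H_n$ contains some $y^bx^az^c$ with $0\le a,b<n$ and $0\le c<n^2$.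 Write $c=c_0+c_1n$ with $0\le c_0,c_1<n$. Then $z^c=[x^{c_0},y]\,[x^{c_1},y^n]$ has length $O(n)$. So $\operatorname{diam}=O(n)$ and $\alpha\le\frac14$. The exponent suggested by growth is right, but a non-normal subgroup was needed to see it.

*Test 4: $BS(1,2)=\langle a,t\mid tat^{-1}=a^2\rangle$.* For odd $n\ge3$ it acts transitively on $\mathbb Z/n$ by $a:u\mapsto u+1$, $t:u\mapsto2u$. Let $H$ be the stabilizer of $0$, of index $n$. A point $u\in\{0,\dots,n-1\}$ is reached from $0$ by reading its binary digits (double, then add the next digit), in at most $2\log_2n+1$ moves. So $\operatorname{diam}(G/H)\le 2\log_2n+1$ and the u.c. property fails.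

*Test 5: the lamplighter group $\mathbb F_2[t,t^{-1}]\rtimes\mathbb Z$.* It acts on $\mathbb F_2[t]/(t^n-1)$ by $v\mapsto v+1$ and $v\mapsto tv$. By the same scheme every one of the $2^n$ points is reached from $0$ in at most $2n$ moves. The property fails.

*Test 6: the free group $F_2$.* It maps onto $BS(1,2)$. Pulling back the subgroups of Test 4 keeps index and diameter, so the property fails.

The guess survives. But Tests 4–6 used explicit actions, while in general we know nothing about $G$. Fast growth of $G$ alone gives no short coset space: $F_2$ also maps onto $\mathbb Z/n$, with diameter linear in $n$. For the converse we must extract, from any group that is not virtually nilpotent, a family of subgroups that violates (1).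

## 2. Three theorems on diameters and exponents

Throughout we assume that $G$ has a filtration, i.e. a strictly decreasing sequence $(N_k)_{k>0}$ of finite-index subgroups. This is automatic for infinite residually finite groups and for infinite finitely generated (f.g.) soluble groups.

**Theorem A.** A finitely generated infinite residually finite group has the u.c. property if and only if it is virtually nilpotent.

This statement is posed as a conjecture in David Guo, "Uniformly Almost Flatness and Solubility in Finitely Generated Groups", arXiv:2604.16866 (2026). We use one known result that is part of the statement of the problem: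

**Fact 1.** An infinite finitely generated soluble group has the u.c. property if and only if it is virtually nilpotent.

**Theorem B.** Let $G$ be a f.g. group admitting a filtration, and let $R$ be the intersection of all its finite-index subgroups. Then $G$ has the u.c. property iff $G/R$ is virtually nilpotent.

For Theorem C, let $G,R$ be as in Theorem B with $G/R$ virtually nilpotent, and let $\Gamma\le G/R$ be a torsion-free nilpotent subgroup of finite index. Put $r_i=\operatorname{rank}\gamma_i(\Gamma)/\gamma_{i+1}(\Gamma)$, $h=\sum r_i$ (the Hirsch length) and $d=\sum i\,r_i$ (the growth degree). Let $\mathfrak n$ be the rational Malcev Lie algebra of $\Gamma$. Call $\mathfrak n$ *Carnot* if $\mathfrak n=\bigoplus_{i\ge1}V_i$ with $[V_i,V_j]\subseteq V_{i+j}$ and $V_1$ generating $\mathfrak n$.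

**Theorem C.** (1) $G$ satisfies u.c.$(\alpha)$ for all $0<\alpha\le1/d$. (2) If $G$ satisfies u.c.$(\alpha)$, then $\alpha\le1/h$. (3) If $\mathfrak n$ is Carnot, then $G$ satisfies u.c.$(\alpha)$ iff $\alpha\le1/d$.

For $\mathbb Z^h$ the algebra is $V_1=\mathbb Q^h$ and $d=h$, so the sharp exponent is $1/h$. For the Heisenberg group $V_1=\langle X,Y\rangle$, $V_2=\langle [X,Y]\rangle$, so $h=3$, $d=4$, and the sharp exponent is $\frac14$, as in Test 3. For non-Carnot $\mathfrak n$ the theorem claims only that the supremum of the admissible exponents lies in $[1/d,1/h]$.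

## 3. Passing between coset spaces

**Conventions.** If $Q$ is a group generated by the image of $S$, then $B_Q(r)$ is the ball about $1$ of (real) radius $r$ for $S\cup S^{-1}$. Commutators $[x_1,\dots,x_i]$ are left-normed, and $\gamma_1(Q)=Q$, $\gamma_{i+1}(Q)=[\gamma_i(Q),Q]$. If $Q=G/N$ is a finite quotient and $J\le Q$ has preimage $\tilde J$, then $\operatorname{diam}_S(Q/J)=\operatorname{diam}_S(G/\tilde J)$ and $[Q:J]=[G:\tilde J]$. So (1) reads
$$\operatorname{diam}_S(Q/J)\ge\varepsilon[Q:J]^\alpha\quad\text{for all finite quotients }Q\text{ of }G\text{ and all proper }J<Q, \tag{2}$$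
with $J$ not necessarily normal. A coset space with $n$ points has diameter at most $n-1$, because its Schreier graph is connected.

**Step 3.1: the "if" half of Theorem A.** Let $G$ be f.g., infinite and virtually nilpotent. By Wolf, $|B_G(r)|\le Cr^d$ for $r\ge1$, with some $C>0$, $d\ge1$. The count in Section 1 gives $D\ge(C^{-1}[G:H])^{1/d}$, which is u.c.$(1/d)$.

**Lemma 2 (Inheritance).** (a) u.c.$(\alpha)$ passes to infinite quotients. (b) u.c.$(\alpha)$ passes to a finite-index subgroup $G_1$, for any finite generating set $S_1$ of $G_1$.

*Proof.* (a) Take preimages of subgroups. (b) Let $H<G_1$ be proper of finite index. Every $g\in G$ is $rg_1$ with $r$ in a fixed finite transversal and $g_1\in G_1$. Let $C_0$ bound the $S$-lengths of the transversal and $C_1$ those of $S_1$. The coset $g_1H$ is represented by an $S_1$-word of length at most $\operatorname{diam}_{S_1}(G_1/H)$, so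
$$\operatorname{diam}_S(G/H)\le C_0+C_1\operatorname{diam}_{S_1}(G_1/H)\le(C_0+C_1)\operatorname{diam}_{S_1}(G_1/H);$$
the last inequality uses $H\ne G_1$. Since $[G:H]\ge[G_1:H]$, (1) for $G$ gives (1) for $G_1$ with a new $\varepsilon$. $\square$

For $G_1=G$ this shows that u.c.$(\alpha)$ does not depend on the generating set.

From now until the end of Section 9, $G$ is f.g., infinite, residually finite and satisfies u.c.$(\alpha)$ with constant $\varepsilon$. A "constant" may depend on $G,S,\alpha,\varepsilon$ and on displayed parameters, but never on the finite quotient under study. Constants called $C$ are positive integers. We may replace $G$ by a finite-index subgroup at any time: Lemma 2(b) keeps u.c.$(\alpha)$, the other hypotheses are inherited, and virtual nilpotence passes back up.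

## 4. Slowly growing balls in the finite quotients

We have only finite quotients to work with. By (2) with $J=1$ each has $|Q|\le(D/\varepsilon)^{1/\alpha}$, where $D=\operatorname{diam}_S(Q)$. So $Q$ has polynomially many elements in terms of its radius, and it is sensible to apply a finite version of the theorem on polynomial growth to each $Q$.

**Definition 3.** A finite subset $A$ of a group is a $K$-approximate group if $A=A^{-1}\ni1$ and $A^2\subseteq XA$ for some symmetric $X$ with $|X|\le K$.

For example, a finite subgroup is a $1$-approximate group. The interval $A=[-n,n]\subset\mathbb Z$ is a $2$-approximate group, as $A+A=\{-n,n\}+A$.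

**Fact 2** (Breuillard–Green–Tao, *The structure of approximate groups*, Publ. IHÉS 116 (2012), Thm 1.6). Let $A$ be a finite $K$-approximate group in a group $Q$. Then there are $Q_0\le Q$ and a finite $H\lhd Q_0$ such that $A$ is covered by $O_K(1)$ left translates of $Q_0$; $Q_0/H$ is nilpotent of step $O_K(1)$ and generated by $O_K(1)$ elements; and $H\subseteq A^4$.

**Proposition 4.** For each $\delta\in(0,1)$ there is a constant $C=C(\delta)$ such that every nontrivial finite quotient $Q$ of $G$, with $D=\operatorname{diam}_S(Q)$, has subgroups $H\lhd Q_0\le Q$ with $[Q:Q_0]\le C$, with $Q_0/H$ nilpotent of class $\le C$ and generated by $\le C$ elements, and with $H\subseteq B_Q(CD^\delta)$.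

**Step 4.1: find a scale at which the ball grows slowly.** Note $D\ge1$. Put $K=5^{4/(\alpha\delta)}$. The integers $j$ with $D^{\delta/2}\le5^j\le D^\delta$ are consecutive and $\ge0$. They lie in an interval of length $\frac\delta2\log_5D$, so there are at least $\frac\delta2\log_5D-1$ of them. If $|B_Q(5^{j+1})|>K|B_Q(5^j)|$ for all of them, multiply these inequalities to get
$$(D/\varepsilon)^{1/\alpha}\ge|Q|\ge K^{(\delta/2)\log_5D-1}=K^{-1}D^{2/\alpha},$$
so $D\le K^\alpha/\varepsilon$. (If there is no such $j$, then the exponent $\frac\delta2\log_5D-1$ is $\le0$ and the display is still true.) Thus, when $D$ exceeds a constant, there is $r=5^j\in[D^{\delta/2},D^\delta]$ with $|B_Q(5r)|\le K|B_Q(r)|$.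

**Step 4.2: this ball gives an approximate group.** Choose $X\subseteq B_Q(4r)$ maximal such that the sets $xB_Q(r)$, $x\in X$, are disjoint. They lie in $B_Q(5r)$, so $|X|\le K$. If $u\in B_Q(4r)$, then by maximality $uB_Q(r)$ meets some $xB_Q(r)$, so $u\in xB_Q(2r)$. Hence $B_Q(4r)\subseteq XB_Q(2r)$, and $A=B_Q(2r)$ is a $2K$-approximate group with covering set $X\cup X^{-1}\subseteq B_Q(4r)=A^2$.

**Step 4.3: read off the conclusion.** Take $Q_0,H$ from Fact 2. Then $H\subseteq A^4=B_Q(8r)\subseteq B_Q(8D^\delta)$. Also $A$ meets at most $M$ left cosets of $Q_0$, with $M$ a constant. It remains to bound $[Q:Q_0]$. Let $c_i$ be the number of left cosets of $Q_0$ that meet $B_Q(i)$. It is the size of the ball of radius $i$ about the base vertex of a connected Schreier graph, so it increases strictly until it equals $[Q:Q_0]$, and $c_i\ge\min(i+1,[Q:Q_0])$. If $D^{\delta/2}\ge M$, then $2r+1>M\ge c_{2r}$, which forces $[Q:Q_0]\le c_{2r}\le M$.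

In the remaining cases $D$ is bounded by a constant, hence so is $|Q|$, and $Q_0=H=1$ works. $\square$

Suppose for a moment that $H$ could always be taken trivial. Let $G_0$ be the intersection of all subgroups of $G$ of index $\le C$. A f.g. group has finitely many subgroups of given index, so $G_0$ has finite index. In every finite quotient $Q$ the image of $G_0$ lies in $Q_0$, so $\gamma_{C+1}(G_0)$ has trivial image. By residual finiteness $\gamma_{C+1}(G_0)=1$, and we would be done.

This approach stops at $H$. The proposition confines $H$ to a ball of radius $CD^\delta$, but such a ball may contain a fixed power of $|Q|$ elements, and nothing is said about the structure of $H$. Take for example the Heisenberg group over $\mathbb F_p$, $p\ge3$. It maps onto $\mathbb Z/p$, so $D\ge\lfloor p/2\rfloor\ge p/3$. For $0\le k<p$ write $k=k_0+k_1m$ with $m=\lceil\sqrt p\,\rceil$ and $0\le k_0,k_1\le m$. Then $z^k=[x^{k_0},y][x^{k_1},y^m]$ has length $O(\sqrt p)=O(D^{1/2})$. So $Q_0=Q$, $H=Z(Q)$ satisfy all conclusions with $\delta=\frac12$ (for a suitable constant), and $|H|=|Q|^{1/3}$.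

What gets past this point is the remark that (2) holds for all coset spaces of $Q$. The exponent $\delta$ is ours to choose, and a subgroup inside a very short ball makes certain coset spaces very short.

**Lemma 5 (Filling).** Let $Q\neq1$ be a finite quotient of $G$ with $D=\operatorname{diam}_S(Q)$, and let $E\le Q$.

(a) If $E\subseteq B_Q(CD^{1/2})$, then $D\le2[Q:E]+C^2$.

(b) If $E\subseteq B_Q(CD^{\delta})$ and $J<Q$ is a proper subgroup with $Q=EJ$, then $\varepsilon[Q:J]^\alpha\le CD^\delta$.

*Proof.* (a) Every $x\in Q$ is $be$ with $b\in B_Q([Q:E])$ and $e\in E$, because $Q/E$ has diameter $<[Q:E]$. So $D\le[Q:E]+CD^{1/2}\le[Q:E]+\frac D2+\frac{C^2}2$. (b) Every coset of $J$ is $eJ$ with $e\in E$, so $\operatorname{diam}_S(Q/J)\le CD^\delta$. Apply (2). $\square$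

Part (b) is useful when $D\le \text{const}\cdot[Q:J]^{a}$ with $a$ known in advance. Then we choose $\delta=\alpha/(2a)$ and obtain $\varepsilon[Q:J]^\alpha\le\text{const}\cdot[Q:J]^{\alpha/2}$, a bound on $[Q:J]$. Part (a) already gives the following.

**Lemma 6.** There is a constant $C$ such that every finite quotient $Q$ of $G$ satisfies $|Q|\le C\,o(Q)^C$, where $o(Q)$ is the maximal order of an element of $Q$.

*Proof.* Let $Q\ne1$, and take $Q_0,H$ from Proposition 4 with $\delta=\frac12$ and constant $C_1$. A finite nilpotent group is the product of its Sylow subgroups, so the exponent of $Q_0/H$ equals its maximal element order, which is $\le o(Q)$. The factor $\gamma_i/\gamma_{i+1}$ of $Q_0/H$ is abelian and generated by the left-normed commutators of weight $i$ in $\le C_1$ generators, hence by $\le C_1^i$ elements. So it has order at most $o(Q)^{C_1^i}$. Therefore $|Q_0/H|\le o(Q)^c$ with $c=\sum_{i\le C_1}C_1^i$, and $[Q:H]\le C_1o(Q)^c$. Lemma 5(a) with $E=H$ gives $D\le2C_1o(Q)^c+C_1^2$, and $|Q|\le(D/\varepsilon)^{1/\alpha}$. $\square$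

In $\mathbb Z/n$ one has $o(Q)=|Q|$. For $\mathbb F_2^n$ one has $o(Q)=2$, so a group with the u.c. property has only finitely many quotients of this kind, which is clear anyway for a f.g. group. The force of the lemma will show for permutation groups and for $p$-groups.

## 5. Nonabelian chief factors

Recall that a chief factor of $G$ is a quotient $M/L$ with $L<M$ normal in $G$ and no normal subgroup of $G$ strictly in between. A finite nonabelian chief factor is isomorphic to $T^k$ with $T$ nonabelian simple. For example, $A_5\times A_5$ is a chief factor of $(A_5\times A_5)\rtimes\mathbb Z/2$, where $\mathbb Z/2$ swaps the factors. The core of a subgroup is the intersection of its conjugates. A subgroup of index $\le C$ has core of index $\le C!$.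

**Fact 3** (consequence of the classification of finite simple groups). $|\mathrm{Out}\,T|=O(\log|T|)$ for nonabelian finite simple groups $T$.

**Fact 4** (Landau). The maximal order $g(k)$ of an element of $\mathrm{Sym}(k)$ satisfies $\log g(k)\sim\sqrt{k\log k}$.

**Proposition 7.** Let $M/L\cong T^k$ be a nonabelian chief factor of $G$ with $L$ of finite index, and let $C_*=C_G(M/L)=\{g:[g,M]\subseteq L\}$. Then $|G/C_*|$ is bounded by a constant.

**Step 5.1: the quotient $Q=G/C_*$ has a single minimal normal subgroup.** Since $Z(M/L)=1$, we have $M\cap C_*=L$. So $E=MC_*/C_*\cong T^k$ is minimal normal in $Q$. If $gC_*$ centralizes $E$, then $[g,M]\subseteq C_*\cap M=L$, so $g\in C_*$; that is, $C_Q(E)=1$. A nontrivial normal subgroup $W$ of $Q$ does not centralize $E$, so $1\ne[W,E]\le W\cap E$, and minimality gives $E\le W$.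

**Step 5.2: bound the permutation part.** $Q$ permutes the $k$ simple factors of $E$. Let $B$ be the kernel and $P=Q/B\le\mathrm{Sym}(k)$. As $C_Q(E)=1$, $B$ embeds in $\mathrm{Aut}(T)^k$ with $E$ mapping onto $\mathrm{Inn}(T)^k$, so $B/E$ embeds in $\mathrm{Out}(T)^k$. Now $P$ is a finite quotient of $G$, and Lemma 6 with Fact 4 gives
$$|P|\le C\,g(k)^C\le C_2\,2^k, \tag{3}$$
because $\log g(k)$ grows more slowly than $k$.

**Step 5.3: a dichotomy.** We show, for each $\delta\in(0,1)$ and with $C=C(\delta)$ from Proposition 4:
$$\text{either } |Q|\le C!\,,\quad\text{or } E\subseteq B_Q(CD^\delta),\ \text{ where } D=\operatorname{diam}_S(Q). \tag{4}$$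
Take $Q_0,H$ from Proposition 4 and let $Q_1$ be the core of $Q_0$ in $Q$. If $Q_1=1$, then $|Q|\le C!$. Otherwise $E\le Q_1\le Q_0$ by Step 5.1. The group $EH/H$ is perfect, as a quotient of $E$, and nilpotent, as a subgroup of $Q_0/H$. Hence it is trivial, so $E\le H\subseteq B_Q(CD^\delta)$.

**Step 5.4: bound $|T|$.** Use (4) with $\delta=\frac12$. In the first alternative $|T|\le C!$. In the second, Lemma 5(a) and (3) give
$$\varepsilon|T|^{k\alpha}\le\varepsilon|Q|^\alpha\le D\le2|Q/E|+C^2\le2C_2\,2^k|\mathrm{Out}\,T|^k+C^2\le C_3(2|\mathrm{Out}\,T|)^k,$$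
that is,
$$\bigl(|T|^\alpha/(2|\mathrm{Out}\,T|)\bigr)^k\le C_3/\varepsilon. \tag{5}$$
By Fact 3 the base is at least $|T|^{\alpha/2}\ge1$ once $|T|$ exceeds a constant. Then $|T|^{\alpha/2}\le C_3/\varepsilon$. So $|T|\le\tau$ for some constant $\tau$.

One would like (5) to bound $k$ too, but it does not. For $T=A_5$ it reads $(60^\alpha/4)^k\le C_3/\varepsilon$, which is empty when $60^\alpha\le4$. The coset space $Q/1$ does not suffice, and we use part (b) of Lemma 5 with a non-normal $J$.

**Step 5.5: bound $k$.** By (3) and $|\mathrm{Aut}\,T|\le\tau!$,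
$$D\le|Q|\le|P|\,|\mathrm{Aut}\,T|^k\le C_2\beta^k,\qquad\beta=2\,\tau!.$$
Choose $\delta\in(0,1)$ with $\beta^\delta\le2^{\alpha/2}$ and apply (4), with constant $C'$. In the first alternative $|Q|\le C'!$. In the second, let $p$ be a prime dividing $|T|$, let $W$ be a Sylow $p$-subgroup of $E$ and $J=N_Q(W)$. For $g\in Q$, $gWg^{-1}$ is a Sylow subgroup of $E$, hence equals $eWe^{-1}$ with $e\in E$, so $e^{-1}g\in J$. Thus $Q=EJ$ (the Frattini argument). Moreover
$$[Q:J]=[E:N_E(W)]=[T:N_T(W_T)]^k\ge2^k,$$
where $W_T$ is a Sylow $p$-subgroup of $T$. It is nontrivial and proper, hence not normal in the simple group $T$. Lemma 5(b) gives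
$$\varepsilon2^{k\alpha}\le C'D^\delta\le C'C_2^\delta\beta^{k\delta}\le C'C_2^\delta\,2^{k\alpha/2},$$
so $k$ is bounded, and then $|Q|\le C_2\beta^k$ is bounded. $\square$

**Step 5.6: remove the nonabelian factors.** By Proposition 7 the subgroups $C_G(M/L)$ have bounded index, so there are finitely many of them. Let $G_1$ be the intersection of $G$ with all of them, a normal subgroup of finite index. We claim that all finite quotients of $G_1$ are soluble. By taking cores in $G$, every finite quotient of $G_1$ is a quotient of some $G_1/N$ with $N\lhd G$ of finite index, $N\le G_1$. Refine $N\le G_1$ to a series of chief factors of $G$. If one of them, $M/L$, were nonabelian, then $M\le G_1\le C_G(M/L)$ would make $M/L$ abelian, a contradiction. So $G_1/N$ is soluble.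

Replace $G$ by $G_1$: **all finite quotients of $G$ are now soluble.**

## 6. Complemented abelian chief factors

For a finite group $Q$, the Frattini subgroup $\Phi(Q)$ is the intersection of the maximal subgroups, and the Fitting subgroup $F(Q)$ is the largest nilpotent normal subgroup. Example: for $Q=\mathbb F_q\rtimes\mathbb F_q^*$ with $q>2$, the group of maps $u\mapsto au+b$, we have $\Phi(Q)=1$ and $F(Q)=\mathbb F_q$. A linear group is completely reducible if the space is a direct sum of irreducible submodules.

**Fact 5** (Gaschütz). For $Q$ finite soluble, $F(Q/\Phi(Q))=F(Q)/\Phi(Q)$. This group is a direct product of minimal normal subgroups of $Q/\Phi(Q)$ and is its own centralizer in $Q/\Phi(Q)$.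

**Fact 6** (Pálfy, Wolf). A completely reducible soluble subgroup $L$ of $GL(V)$, $V$ a finite vector space, satisfies $|L|\le|V|^{9/4}$.

**Step 6.1: isolate one chief factor with a complement.** Let $Q\ne1$ be a finite quotient of $G$, $\bar Q=Q/\Phi(Q)$ and $F(\bar Q)=V_1\times\dots\times V_r$ with $V_i$ minimal normal in $\bar Q$. By Fact 5,
$$\bigcap_iC_{\bar Q}(V_i)=C_{\bar Q}(F(\bar Q))=F(\bar Q)=F(Q)/\Phi(Q). \tag{6}$$
Let $V=V_i$, an elementary abelian group. As $\Phi(\bar Q)=1$, some maximal subgroup $U$ does not contain $V$, so $\bar Q=VU$. The group $V\cap U$ is normalized by $U$ and by the abelian group $V$, so it is normal in $\bar Q$. It is not $V$, so it is trivial. The group $C_U(V)$ is normalized by $U$ and centralized by $V$, so it is normal in $\bar Q$. Put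
$$X=\bar Q/C_U(V)=V\rtimes L,\qquad L=U/C_U(V).$$
By Dedekind's law $C_{\bar Q}(V)=V\,C_U(V)$, so $L\cong\bar Q/C_{\bar Q}(V)$. The group $L$ acts faithfully and irreducibly on $V$. Again $X$ is a finite quotient of $G$.

**Step 6.2: normal subgroups of $X$.** Faithfulness gives $C_X(V)=V$, and $V$ is minimal normal in $X$. Every nontrivial normal subgroup $W$ of $X$ contains $V$: otherwise $W\cap V=1$, so $W$ and $V$ commute, $W\le C_X(V)=V$ and $W=W\cap V=1$. Next, $F(X)=V$. Indeed $V\le F(X)$, and a nontrivial normal subgroup of a nilpotent group meets its center, so $V\cap Z(F(X))\ne1$. This intersection is normal in $X$, so it is $V$. Hence $F(X)\le C_X(V)=V$.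

**Proposition 8.** $|L|$ is bounded by a constant.

It does not suffice to compare $|X|$ with $\operatorname{diam}_S(X)$. Even if $V$ lies in a ball of radius $CD^{1/2}$, Lemma 5(a) yields only $\varepsilon(|V||L|)^\alpha\le2|L|+C^2$. For $V=\mathbb F_q$, $L=\mathbb F_q^*$, $\alpha\le\frac12$, $\varepsilon\le1$ this always holds, since the left side is at most $q\le2(q-1)$. The coset space to use is $X/L$, which is the set $V$ acted on by affine maps, as in Tests 4 and 5.

**Step 6.3: bound $|L|$.** Apply Proposition 4 to $X$ with $\delta=2\alpha/13$. This gives $X_0,H,C$; let $D=\operatorname{diam}_S(X)$. Let $X_1$ be the core of $X_0$ in $X$, of index $\le C!$, and $Y=\gamma_{C+1}(X_1)$, which is normal in $X$. As $X_0/H$ has class $\le C$, we have $Y\le H$.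

If $Y=1$, then $X_1$ is a nilpotent normal subgroup, so $X_1\le F(X)=V$ and $|L|=[X:V]\le C!$.

If $Y\ne1$, then $V\le Y\le H\subseteq B_X(CD^\delta)$ by Step 6.2. Since $X=VL$ and $[X:L]=|V|>1$, Lemma 5(b) with $E=V$, $J=L$ applies. By Fact 6, $D\le|X|=|V||L|\le|V|^{13/4}$. Hence
$$\varepsilon|V|^\alpha\le CD^\delta\le C|V|^{13\delta/4}=C|V|^{\alpha/2},$$
so $|V|$ is bounded, and so is $|L|\le|V|^{9/4}$. $\square$

**Step 6.4: pass to a finite-index subgroup.** Let $b$ bound all the orders $|L|$, and let $G_2$ be the intersection of all subgroups of $G$ of index $\le b$. It is normal of finite index. For every finite quotient $Q\ne1$ of $G$ and every $i$, the kernel of $G\to\bar Q/C_{\bar Q}(V_i)$ has index $\le b$, so it contains $G_2$. By (6) the image of $G_2$ in $\bar Q$ lies in $F(Q)/\Phi(Q)$, so its image in $Q$ lies in $F(Q)$ and is nilpotent. Taking cores in $G$ as in Step 5.6, we see that all finite quotients of $G_2$ are nilpotent.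

Replace $G$ by $G_2$: **all finite quotients of $G$ are now nilpotent**, i.e. direct products of $p$-groups. Their classes are not bounded so far, so Theorem A is not yet proved.

## 7. Element orders in $p$-quotients and Lazard's criterion

Fix a prime $p$. The pro-$p$ completion $\hat G_p$ is the inverse limit of the quotients of $G$ that are finite $p$-groups. The image of $G$ is dense, so every quotient of $\hat G_p$ by an open normal subgroup is a finite quotient of $G$. Since $G$ is f.g., so is $\hat G_p$ as a pro-$p$ group.

**Definition 9.** The Zassenhaus (dimension) series of a pro-$p$ group $P$ is $D_1=P$, $D_n=D_{\lceil n/p\rceil}^p\prod_{i+j=n}[D_i,D_j]$, where $D_m^p$ is the subgroup generated by the $p$-th powers of elements of $D_m$. If $P$ is f.g., all $D_n$ are open.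

From the definition, $x\in D_m$ implies $x^p\in D_{pm}$, so $x^{p^k}\in D_{p^k}$ for all $x\in P$. For $P=\mathbb Z_p$ we get $D_n=p^k\mathbb Z_p$ with $k$ least such that $p^k\ge n$. The series repeats terms, for instance $D_3=D_4$ when $p=2$, and $D_2=D_3$ when $p\ge3$.

A $p$-adic analytic pro-$p$ group is one that is a $p$-adic Lie group. All we need about this notion is in the next two facts, from Dixon–du Sautoy–Mann–Segal, *Analytic pro-$p$ groups*. A uniform group is a f.g. torsion-free pro-$p$ group $U$ with $[U,U]\le\overline{U^p}$ ($\overline{U^4}$ if $p=2$); for example $\mathbb Z_p^d$.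

**Fact 7** (Lazard; Dixon–du Sautoy–Mann–Segal, Ch. 11). A f.g. pro-$p$ group is $p$-adic analytic iff $D_n=D_{n+1}$ for some $n$.

**Fact 8** (Dixon–du Sautoy–Mann–Segal, Ch. 4, 8, 9). A $p$-adic analytic pro-$p$ group $P$ has an open normal uniform subgroup $U$. Such a $U$ carries a canonical structure of free $\mathbb Z_p$-module of finite rank, on which group automorphisms of $U$ act linearly. The dimension of $P$ is this rank. Dimension is additive on closed sections, and infinite closed sections have dimension $\ge1$.

**Proposition 10.** $\hat G_p$ is $p$-adic analytic for every prime $p$.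

*Proof.* Let $P=\hat G_p$ and $n\ge2$. Let $k$ be least with $p^k\ge n$. Then $k\ge 1$ and $p^{k-1}<n$, so $p^k<pn$. For $x\in P$ we have $x^{p^k}\in D_{p^k}\le D_n$, so every element of $P/D_n$ has order $<pn$. As $P/D_n$ is a finite quotient of $G$, Lemma 6 gives $|P/D_n|\le C(pn)^C$. If $D_i\ne D_{i+1}$ for all $i$, then $|P/D_n|\ge p^{n-1}$, which is false for large $n$. So the series repeats a term, and Fact 7 applies. $\square$

## 8. Finitely many primes carry all the information

An element of $G$ that is trivial in $\hat G_p$ for every $p$ is trivial in all finite quotients, hence trivial. So $G$ embeds in the product of all $\hat G_p$. We need finitely many primes.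

**Fact 9** (Gruenberg). F.g. torsion-free nilpotent groups are residually finite-$p$ for every prime $p$.

**Lemma 11.** $\gamma_n(G)/\gamma_{n+1}(G)$ is finite for some $n$.

*Proof.* Suppose not. Fix a prime $p$ and let $P=\hat G_p$. For each $n$ let $N=G/\gamma_{n+1}(G)$, a f.g. nilpotent group, with finite torsion subgroup $\tau(N)$. The infinite subgroup $\gamma_n(G)/\gamma_{n+1}(G)$ has infinite image in $N/\tau(N)$. By Fact 9, $N/\tau(N)$ embeds in its pro-$p$ completion $W$. The surjection $G\to N/\tau(N)$ induces a continuous homomorphism $P\to W$ with dense compact image, so it is onto. $W$ has class $\le n$, since it has a dense subgroup of class $\le n$. So $P\to W$ factors through $P/\overline{\gamma_{n+1}(P)}$. The image of $\overline{\gamma_n(P)}$ in $W$ contains that of $\gamma_n(G)$, which is infinite. So $\overline{\gamma_n(P)}/\overline{\gamma_{n+1}(P)}$ is infinite, of dimension $\ge1$, for every $n$. By additivity $\dim P\ge n$ for every $n$, contradicting Proposition 10 and Fact 8. $\square$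

**Step 8.1: a term of the lower central series that sees few primes.** Fix $n_0$ with $\gamma_{n_0}(G)/\gamma_{n_0+1}(G)$ finite. Put $K=\gamma_{n_0}(G)$, and let $\pi$ be the finite (possibly empty) set of primes dividing $|\gamma_{n_0}(G)/\gamma_{n_0+1}(G)|$. The commutator map makes $\gamma_{n+1}(G)/\gamma_{n+2}(G)$ a quotient of $(\gamma_n(G)/\gamma_{n+1}(G))\otimes G^{ab}$. So if $\gamma_n(G)/\gamma_{n+1}(G)$ is a finite $\pi$-group, so is the next factor. By induction $K/\gamma_n(G)$ is a finite $\pi$-group for all $n\ge n_0$. Let $p\notin\pi$. A quotient of $G$ that is a finite $p$-group is nilpotent, so the image of $K$ in it is a quotient of some $K/\gamma_n(G)$. It is both a $p$-group and a $\pi$-group, hence trivial.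

**Step 8.2: the embedding.** The map
$$G\longrightarrow G/K\times\prod_{p\in\pi}\hat G_p$$
is injective. An element of the kernel lies in $K$, so it is trivial in every finite $p$-quotient with $p\notin\pi$. It dies in $\hat G_p$ for $p\in\pi$, so it is trivial in every finite $p$-quotient with $p\in\pi$. Every finite quotient of $G$ is a product of $p$-groups, so the element is trivial in every finite quotient. As $G$ is residually finite, it is trivial.

$G/K$ is nilpotent, and a subgroup of a finite product of virtually nilpotent groups is virtually nilpotent. So it suffices to show that for each $p\in\pi$ the image $\Gamma$ of $G$ in $P=\hat G_p$ is virtually nilpotent.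

## 9. From $p$-adic matrices to soluble groups

**Fact 10** (Zassenhaus). Soluble linear groups of degree $d$ over any field have derived length at most some $z(d)$.

**Fact 11** (Jacobson property). In a commutative domain that is f.g. as a ring, the maximal ideals have finite residue fields and intersect in $0$.

**Step 9.1: a linear action with small kernel.** If $\Gamma$ is finite there is nothing to prove, so let it be infinite. Let $U\lhd P$ be open and uniform of dimension $d$ (Proposition 10 and Fact 8); $d\ge1$ as $P$ is infinite. Conjugation gives a homomorphism $\rho:P\to\mathrm{Aut}(U)\hookrightarrow GL_d(\mathbb Z_p)$ with kernel $C_P(U)$, so $\ker\rho\cap U=Z(U)$ is abelian.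

**Step 9.2: $\rho(\Gamma)$ is soluble.** The group $\rho(\Gamma)$ is f.g. Let $R_0\subset\mathbb Z_p$ be the subring generated by the entries of the members of a finite generating set of $\rho(\Gamma)$ and of their inverses. Then $\rho(\Gamma)\le GL_d(R_0)$. Let $\mathfrak m$ be a maximal ideal of $R_0$. By Fact 11 the field $R_0/\mathfrak m$ is finite, so the image of $\rho(\Gamma)$ in $GL_d(R_0/\mathfrak m)$ is a finite quotient of $G$. Hence it is nilpotent, so soluble, and its derived length is $\le z(d)$. The characteristic of $R_0/\mathfrak m$ may be any prime; here we use that all finite quotients of $G$ are soluble and that $z(d)$ does not depend on the field. So the derived subgroup $\rho(\Gamma)^{(z(d))}$ is trivial modulo every $\mathfrak m$. As $\bigcap\mathfrak m=0$, it is trivial.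

**Step 9.3: end of the proof of Theorem A.** $\Gamma\cap U$ has finite index in $\Gamma$. It is an extension of the abelian group $\Gamma\cap U\cap\ker\rho$ by a subgroup of the soluble group $\rho(\Gamma)$, so it is soluble. It is infinite, and f.g. as a finite-index subgroup of a f.g. group. $\Gamma$ is an infinite quotient of $G$, so $\Gamma\cap U$ has the u.c. property by Lemma 2(a) and (b). By Fact 1 it is virtually nilpotent, hence so is $\Gamma$. With Step 8.2 the group $G$ is virtually nilpotent, and so is the group we started from. $\blacksquare$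

## 10. Groups that are not residually finite

*Proof of Theorem B.* All finite-index subgroups of $G$ contain $R$, so u.c.$(\alpha)$ for $G$ and for $G/R$ are the same statement. $G/R$ is f.g. and residually finite, and it is infinite because the subgroups of a filtration give subgroups of $G/R$ of unbounded finite index. Apply Theorem A to $G/R$. $\blacksquare$

## 11. Admissible exponents of virtually nilpotent groups

Now we prove Theorem C. As in Section 10 we may assume $R=1$, so $\Gamma\le G$ has finite index.

**Step 11.1: part (1).** By Bass–Guivarc'h, $|B_G(r)|\le Cr^d$ for $r\ge1$. The argument of Step 3.1 gives u.c.$(1/d)$, hence u.c.$(\alpha)$ for all $\alpha\le1/d$.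

**Lemma 12.** u.c.$(\alpha)$ passes from a finite-index subgroup $G_1$ (with finite generating set $S_1$) up to $G$. Hence, by Lemma 2(b), it is a commensurability invariant.

*Proof.* Let $m=[G:G_1]$, let $H<G$ be proper of finite index, $D=\operatorname{diam}_S(G/H)\ge1$ and $H_1=H\cap G_1$, so $[H:H_1]\le m$. Represent the cosets of $H$ by words of length $\le D$. Then $H$ is generated by the corresponding Schreier generators, of $S$-length $\le2D+1$. Every $g\in G$ is $bu$ with $b\in B_G(D)$ and $u\in H$. The coset space $H/H_1$ has at most $m$ points, so $uH_1$ is represented by a product of at most $m-1$ Schreier generators and their inverses. Thus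
$$\operatorname{diam}_S(G/H_1)\le D+(m-1)(2D+1)\le4mD.$$
There is a constant $C$ with $|w|_{S_1}\le C|w|_S$ for $w\in G_1$: write $w$ as a product of $|w|_S$ Schreier generators of $G_1$ and their inverses. A coset $gH_1$ with $g\in G_1$ has a representative of $S$-length $\le4mD$, and this representative lies in $G_1$. So $\operatorname{diam}_{S_1}(G_1/H_1)\le4CmD$. If $H_1\ne G_1$, then, with $\varepsilon$ the constant of $G_1$, $4CmD\ge\varepsilon[G_1:H_1]^\alpha\ge\varepsilon([G:H]/m)^\alpha$. If $H_1=G_1$, then $[G:H]\le m$ and $D\ge1\ge([G:H]/m)^\alpha$. $\square$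

**Step 11.2: part (2), a congruence family and its diameter.** Let $G$ satisfy u.c.$(\alpha)$; then $\Gamma$ does, by Lemma 2(b). Embed $\Gamma\le UT_m(\mathbb Z)$, the group of upper unitriangular integer matrices, which is possible for f.g. torsion-free nilpotent groups. Fix a prime $p\ge m$, and let $\Gamma(k)$ be the kernel of $\Gamma\to UT_m(\mathbb Z/p^k)$. For $1\le j<m\le p$ we have $p^k\mid\binom{p^k}j=\frac{p^k}j\binom{p^k-1}{j-1}$, because $p\nmid j$. Since $(g-1)^m=0$ for $g\in\Gamma$,
$$g^{p^k}=\sum_{j<m}\binom{p^k}j(g-1)^j\equiv1\pmod{p^k}.$$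
So $\Gamma(k)$ contains all $p^k$-th powers. Let $(u_1,\dots,u_h)$ be a Malcev basis, so that every element of $\Gamma$ is $u_1^{a_1}\cdots u_h^{a_h}$ with $a_i\in\mathbb Z$. Modulo the normal subgroup $\Gamma(k)$ we may take $0\le a_i<p^k$. Hence $\operatorname{diam}(\Gamma/\Gamma(k))\le C_1p^k$ with $C_1$ independent of $k$.

**Step 11.3: part (2), the index.** The point is to find about $p^{kh}$ elements of $\Gamma$ that differ modulo $p^k$. The $\mathbb Q$-span of $\log\Gamma$ in the strictly upper triangular matrices $\mathfrak n_m(\mathbb Q)$ is $\mathfrak n$, of dimension $h$. Choose $g_1,\dots,g_h\in\Gamma$ whose logarithms form a basis of $\mathfrak n$, and put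
$$F(t)=g_1^{t_1}\cdots g_h^{t_h}=\prod_i\exp(t_i\log g_i).$$
The series for $\log$ and $\exp$ stop before degree $m$, so the denominators that occur divide a power of $(m-1)!$, which is prime to $p$. So $F$ is a polynomial in $t$ with (matrix) coefficients in $\mathbb Z_{(p)}$. Its derivative $DF(0)v=\sum v_i\log g_i$ is injective over $\mathbb Q_p$, because vectors independent over $\mathbb Q$ remain independent over $\mathbb Q_p$. Writing $|\cdot|_p$ for the maximum of the $p$-adic absolute values of the entries, we get $|DF(0)v|_p\ge p^{-c}|v|_p$ for some integer $c\ge0$. Put $a=c+1$ and let $t,t'\in p^a\mathbb Z_p^h$ be distinct. A monomial of degree $\ge2$ changes by at most $p^{-a}|t-t'|_p$ between $t$ and $t'$, so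
$$|F(t)-F(t')-DF(0)(t-t')|_p\le p^{-a}|t-t'|_p<p^{-c}|t-t'|_p\le|DF(0)(t-t')|_p .$$
By the ultrametric inequality $|F(t)-F(t')|_p\ge p^{-c}|t-t'|_p$. If $t,t'\in p^a\mathbb Z^h$ are distinct modulo $p^{k-c}$, then $|t-t'|_p>p^{-(k-c)}$ and $|F(t)-F(t')|_p>p^{-k}$. So $F(t),F(t')\in\Gamma$ are distinct modulo $\Gamma(k)$. Counting such $t$,
$$[\Gamma:\Gamma(k)]\ge p^{(k-c-a)h}\quad\text{for all large }k.$$
Now u.c.$(\alpha)$ gives $C_1p^k\ge\varepsilon'p^{kh\alpha}$ for some $\varepsilon'>0$ and all large $k$. So $h\alpha\le1$, which is part (2).

In the Heisenberg group this is the family of index $n^3$ of Test 3, and it cannot reach $\frac14$. For part (3) we generalize the non-normal subgroups $\langle x^n,y^n\rangle$.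

**Step 11.4: part (3), the subgroups $H_n$.** By part (1) it remains to show that u.c.$(\alpha)$ implies $\alpha\le1/d$ when $\mathfrak n=\bigoplus V_i$ is Carnot. Let $N=\exp\mathfrak n$ be the rational Malcev completion of $\Gamma$. We recall that every element of $N$ has a positive power in $\Gamma$. For a subgroup $\Lambda\le N$ the isolator $\{g\in N: g^k\in\Lambda\text{ for some }k\ge1\}$ is a subgroup, and it is $\exp$ of a Lie subalgebra over $\mathbb Q$. For instance, the isolator of $2\mathbb Z$ in $\mathbb Q$ is $\mathbb Q$. Let $v_1,\dots,v_q$ be a basis of $V_1$, $x_j=\exp v_j\in N$, and $\Lambda=\langle x_1,\dots,x_q\rangle$. The isolator of $\Lambda$ is $\exp$ of a Lie subalgebra containing $V_1$, hence equals $N$. So every element of $\Lambda$ has a positive power in $\Gamma\cap\Lambda$, and so does every element of $\Gamma$. A subgroup of a f.g. nilpotent group that contains a positive power of each element has finite index, so $\Lambda$ and $\Gamma$ are commensurable. By Lemmas 2(b) and 12, $\Lambda$ satisfies u.c.$(\alpha)$.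

For $n\ge2$ the linear map acting on $V_i$ as $n^i$ is a Lie algebra automorphism, because $[V_i,V_j]\subseteq V_{i+j}$. Let $\varphi_n\in\mathrm{Aut}(N)$ be the corresponding group automorphism. Then $\varphi_n(x_j)=\exp(nv_j)=x_j^n$, so $H_n:=\varphi_n(\Lambda)=\langle x_1^n,\dots,x_q^n\rangle\le\Lambda$.

**Step 11.5: part (3), the index is $n^d$.** As $V_1$ generates $\mathfrak n$, the algebra is spanned by brackets of elements of $V_1$, and those of weight $i$ lie in $V_i$. So $V_i$ is spanned by brackets of weight $i$, and $V_i\subseteq\gamma_i(\mathfrak n)$. Conversely $\gamma_i(\mathfrak n)\subseteq\bigoplus_{j\ge i}V_j$ by induction on $i$. Hence $\gamma_i(\mathfrak n)=\bigoplus_{j\ge i}V_j$ and $\dim V_i=\dim\gamma_i(\mathfrak n)/\gamma_{i+1}(\mathfrak n)=r_i$. In the real Malcev completion $\exp(\mathfrak n\otimes\mathbb R)$, $\Lambda$ is a lattice, and Haar measure is Lebesgue measure in the coordinates given by $\log$, in which $\varphi_n$ is linear. If $\Omega$ is a fundamental domain for $\Lambda$, then $\varphi_n(\Omega)$ is one for $H_n$. Comparing volumes,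
$$[\Lambda:H_n]=\det(\varphi_n|\mathfrak n)=n^{\sum i\dim V_i}=n^d.$$

**Step 11.6: part (3), the diameter is $O(n)$.** We claim that every $\lambda\in\gamma_i(\Lambda)$ can be written
$$\lambda=y\,\lambda'\,u,\qquad y\in\gamma_i(\Lambda)\cap B_\Lambda(C_in),\quad \lambda'\in\gamma_{i+1}(\Lambda),\quad u\in\gamma_i(\Lambda)\cap H_n, \tag{7}$$
with $C_i$ independent of $n$ and $\lambda$. Modulo $\gamma_{i+1}(\Lambda)$ we have $\lambda\equiv\prod_cc^{a_c}$ over the finitely many commutators $c=[y_1,\dots,y_i]$ with $y_l\in\{x_1,\dots,x_q\}$. Write $a_c=b_c+n^iq_c$ with $0\le b_c<n^i$, and $b_c=\sum_{j=0}^{i-1}\beta_jn^j$ with $0\le\beta_j<n$. Commutators of weight $i$ are multilinear modulo $\gamma_{i+1}(\Lambda)$, so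
$$c^{b_c}\equiv\prod_{j=0}^{i-1}[y_1^{\beta_j},y_2^n,\dots,y_{j+1}^n,y_{j+2},\dots,y_i],\qquad c^{n^iq_c}\equiv[y_1^n,\dots,y_i^n]^{q_c}\in H_n.$$
Each commutator in the first product has weight $i$ and entries of length $\le n$, so the product has length $O(n)$. As $\gamma_i(\Lambda)/\gamma_{i+1}(\Lambda)$ is abelian, we may collect factors: $\lambda\equiv yu$ modulo $\gamma_{i+1}(\Lambda)$, with $y,u$ as in (7). Put $\lambda'=y^{-1}\lambda u^{-1}$. It lies in $\gamma_{i+1}(\Lambda)$, and (7) holds.

Let $s$ be the class of $\Lambda$. Start with $\lambda_1=\lambda\in\Lambda$ and apply (7) successively to the middle factor: $\lambda_i=y_i\lambda_{i+1}u_i$ for $i=1,\dots,s$, with $\lambda_{s+1}=1$. Then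
$$\lambda=y_1y_2\cdots y_s\,u_s\cdots u_2u_1\in B_\Lambda(C'n)\,H_n,\qquad C'=\sum_iC_i.$$
So $\operatorname{diam}(\Lambda/H_n)\le C'n$ with respect to $x_1,\dots,x_q$.

**Step 11.7: end of the proof of Theorem C.** Let $\varepsilon'>0$ be the u.c.$(\alpha)$ constant of $\Lambda$ with respect to $x_1,\dots,x_q$. Since $[\Lambda:H_n]=n^d>1$, the subgroup $H_n$ is proper, and
$$C'n\ge\operatorname{diam}(\Lambda/H_n)\ge\varepsilon'n^{d\alpha}\qquad\text{for all }n\ge2.$$
Hence $d\alpha\le1$. $\blacksquare$
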